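\title{Functions on elementary abelian 2-groups agree with endomorphisms on more than logarithmically many points}

\begin{abstract}
For a finite group $G$, let $\mathrm{enapp}(G)$ be the largest $N$ such that every function $G\to G$ agrees with some endomorphism of $G$ on at least $N$ points, and let $\mathrm{affapp}(G)$ be the same quantity for affine maps $x\mapsto a\varphi(x)$. Bors asked whether $\mathrm{enapp}(G)\le\log_2|G|$ and $\mathrm{affapp}(G)\le 1+\log_2|G|$ for all nontrivial $G$ and, if not, whether $\mathrm{affapp}(G)=O(\log|G|)$. We answer all three questions in the negative. The inequalities fail for $(\mathbb{Z}/2)^5$ and $(\mathbb{Z}/2)^4$ respectively, and $\mathrm{enapp}(\mathbb{F}_2^n)\ge c_0\,n\log n$ for large $n$. The last bound comes from building a linear map in rounds, each of which produces many-fold collisions in many cosets at once; functions of large additive energy are handled by the Balog--Szemer\'edi--Gowers theorem and the polynomial Freiman--Ruzsa theorem. We also show that $\mathrm{affapp}(G)=O(\log^2|G|/\log\log|G|)$.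
\end{abstract}

\section{Introduction}\label{sec:intro}

How far can a function on a finite group be from every endomorphism? Let $G$ be a finite group, $\mathrm{End}(G)$ its set of endomorphisms, and $\mathrm{Aff}(G)$ the set of \emph{affine maps} $x\mapsto a\varphi(x)$ with $a\in G$ and $\varphi\in\mathrm{End}(G)$. For a set $\mathcal{F}$ of functions $G\to G$ put
\[
\mathrm{app}_{\mathcal{F}}(G)=\min_{g\colon G\to G}\ \max_{f\in\mathcal{F}}\ \bigl|\{x\in G: f(x)=g(x)\}\bigr|,
\]
and let $\mathrm{enapp}(G)=\mathrm{app}_{\mathrm{End}(G)}(G)$ and $\mathrm{affapp}(G)=\mathrm{app}_{\mathrm{Aff}(G)}(G)$. Thus $\mathrm{enapp}(G)$ is the number of agreements with some endomorphism that no function $G\to G$ can avoid, and $\mathrm{affapp}(G)$ is the same for affine maps. Endomorphisms are affine, so $\mathrm{affapp}(G)\ge\mathrm{enapp}(G)$. Throughout, $\log=\log_2$, and $d(G)$ is the minimal number of generators of $G$.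

Some agreements come for free. The endomorphisms of $\mathbb{F}_p^n$ are the linear maps, which can be prescribed arbitrarily on a basis, and an affine map can be prescribed on a basis and at $0$. Hence
\begin{equation}\label{eq:free}
\mathrm{enapp}(\mathbb{F}_p^n)\ge n,\qquad \mathrm{affapp}(\mathbb{F}_p^n)\ge n+1 .
\end{equation}
For $n=1$ nothing more can be forced. The equation $x^2=a+bx$ has at most two roots in $\mathbb{F}_p$, so $\mathrm{affapp}(\mathbb{F}_p)=2$; and the function equal to $x^2$ for $x\ne0$ and to $1$ at $0$ agrees with $x\mapsto bx$ at most at $x=b$, so $\mathrm{enapp}(\mathbb{F}_p)=1$. In any group an endomorphism is determined by its values on $d(G)$ generators, and $d(G)\le\log|G|$ because each new generator at least doubles the subgroup generated so far; equality holds for $G=\mathbb{F}_2^n$. If the worst function allowed no agreements beyond the free ones, then $\log|G|$ and $1+\log|G|$ would be upper bounds for $\mathrm{enapp}(G)$ and $\mathrm{affapp}(G)$, attained by elementary abelian $2$-groups. For $\mathbb{F}_2^n$ with $n\le3$ these are the exact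 values (Proposition~\ref{prop:small}).

It is known that $\mathrm{affapp}(G)=O(\log^2|G|)$ as $|G|\to\infty$. Bors \cite{Bors} posed the following question.
\begin{quote}
Is $\mathrm{enapp}(G)\le\log|G|$ and $\mathrm{affapp}(G)\le1+\log|G|$ for all nontrivial finite groups $G$? If not, is at least $\mathrm{affapp}(G)=O(\log|G|)$ as $|G|\to\infty$?
\end{quote}
All three statements are false, and elementary abelian $2$-groups are counterexamples to each.

\begin{theorem}\label{thm:A}
We have $\mathrm{affapp}(\mathbb{F}_2^n)\ge n+2$ for all $n\ge4$ and $\mathrm{enapp}(\mathbb{F}_2^n)\ge n+1$ for all $n\ge5$. In particular, $\mathrm{affapp}(G)\le1+\log|G|$ fails for $G=(\mathbb{Z}/2)^4$, and $\mathrm{enapp}(G)\le\log|G|$ fails for $G=(\mathbb{Z}/2)^5$.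
\end{theorem}

\begin{theorem}\label{thm:B}
There are an absolute constant $c_0>0$ and an integer $n_0$ such that for all $n\ge n_0$
\[
\mathrm{affapp}(\mathbb{F}_2^n)\ \ge\ \mathrm{enapp}(\mathbb{F}_2^n)\ \ge\ c_0\,n\log n .
\]
Hence for $G=\mathbb{F}_2^n$ both quantities are at least $c_0\log|G|\log\log|G|$, and neither $\mathrm{enapp}(G)$ nor $\mathrm{affapp}(G)$ is $O(\log|G|)$.
\end{theorem}

In the other direction, a counting argument shows that the logarithmic bound can fail only for groups that need many generators.

\begin{theorem}\label{thm:C}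
For every finite group $G$ with $|G|\ge3$,
\[
\mathrm{affapp}(G)<3\,(d(G)+1)\,\frac{\log|G|}{\log\log|G|}.
\]
Thus $\mathrm{affapp}(G)=O(\log|G|)$ on every family of groups with $d(G)=O(\log\log|G|)$, and $\mathrm{affapp}(G)=O(\log^2|G|/\log\log|G|)$ for all finite groups.
\end{theorem}

\begin{corollary}\label{cor:range}
For large $x$, the quantity $\max_{|G|\le x}\mathrm{affapp}(G)$ lies between constant multiples of $\log x\log\log x$ and $\log^2x/\log\log x$.
\end{corollary}

The exact order is not determined here. Theorem~\ref{thm:A} is proved in Section~\ref{sec:relations} by the pigeonhole principle. The proof of Theorem~\ref{thm:B} occupies Sections~\ref{sec:loads}--\ref{sec:iteration}; it uses two published results of additive combinatorics, stated in Section~\ref{sec:energy}, and is otherwise self-contained. Theorem~\ref{thm:C} and Corollary~\ref{cor:range} are proved in Section~\ref{sec:upper}.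

\section{Short relations and one extra point}\label{sec:relations}

We recall how affine geometry looks over $\mathbb{F}_2$. An affine map $\mathbb{F}_2^m\to\mathbb{F}_2^n$ has the form $A(x)=a+L(x)$ with $L$ linear. Call a nonempty set $S\subseteq\mathbb{F}_2^m$ a \emph{dependency} if $|S|$ is even and $\sum_{x\in S}x=0$. A set is affinely independent if and only if it contains no dependency; an affinely independent set extends to an affine basis, which has $m+1$ points and on which the values of an affine map can be prescribed arbitrarily. No dependency has size $2$, since $x+x'=0$ forces $x=x'$. For any finite set $T$,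
\begin{equation}\label{eq:affsum}
\sum_{x\in T}A(x)=|T|\,a+L\Bigl(\sum_{x\in T}x\Bigr),
\end{equation}
which is $0$ if $T$ is a dependency and equals $A\bigl(\sum_{x\in T}x\bigr)$ if $|T|$ is odd.

Given $g\colon\mathbb{F}_2^m\to\mathbb{F}_2^n$, call a dependency $S$ a \emph{relation} of $g$ if $\sum_{x\in S}g(x)=0$. If $g$ agrees with an affine map on $m+2$ points, these points contain a dependency, and by \eqref{eq:affsum} it is a relation of $g$. So a function without short relations is hard to approximate. The cube map $x\mapsto x^3$ on the field $\mathbb{F}_{2^n}\cong\mathbb{F}_2^n$ has no relation of size $4$: such a relation is a set $\{x,y,z,x+y+z\}$ with $x,y,z$ distinct, and in characteristic $2$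
\begin{equation}\label{eq:cube}
x^3+y^3+z^3+(x+y+z)^3=(x+y)(y+z)(z+x)\ne0 .
\end{equation}

\begin{proposition}\label{prop:small}
For $n\le3$ we have $\mathrm{affapp}(\mathbb{F}_2^n)=n+1$ and $\mathrm{enapp}(\mathbb{F}_2^n)=n$.
\end{proposition}

\begin{proof}
The lower bounds are \eqref{eq:free}. If the cube map agreed with an affine map on $n+2\le5$ points, it would have a relation of even size between $4$ and $5$, contradicting \eqref{eq:cube}. For endomorphisms, let $g(x)=x^3$ for $x\ne0$ and $g(0)=1$. Suppose that a linear map $L$ agrees with $g$ on $n+1\le4$ points. These points are nonzero and linearly dependent, so three or four of them sum to $0$. Adding the point $0$ if there are three, we obtain a dependency of size $4$ on which $L$ agrees with the cube map, again contradicting \eqref{eq:cube}.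
\end{proof}

Relations of size $4$ can thus be avoided in every dimension. From dimension $4$ on, relations of size at most $6$ cannot, and each of them is worth one extra agreement.

\begin{proposition}\label{prop:extra}
Let $m\ge4$ and $n\in\{m,m+1\}$. Every function $g\colon\mathbb{F}_2^m\to\mathbb{F}_2^n$ agrees with some affine map $\mathbb{F}_2^m\to\mathbb{F}_2^n$ on at least $m+2$ points.
\end{proposition}

\begin{proof}
\emph{A relation of size at most $6$.} To each subset $T\subseteq\mathbb{F}_2^m$ of size $1$ or $3$ assign the pair $\bigl(\sum_{x\in T}x,\sum_{x\in T}g(x)\bigr)$. There are $2^m+\binom{2^m}{3}$ subsets and $2^{m+n}\le2^{2m+1}$ possible pairs. For $m=4$ the number of subsets is $16+560=576>512$. For $m\ge5$ we have $2^m-1\ge2^{m-1}$ and $(2^m-2)/6\ge5$, so $\binom{2^m}{3}\ge5\cdot2^{2m-1}>2^{2m+1}$. Hence two distinct subsets $T,T'$ receive the same pair. Their symmetric difference $S$ is nonempty, has even size $|T|+|T'|-2|T\cap T'|\le6$, and satisfies $\sum_{x\in S}x=0$ and $\sum_{x\in S}g(x)=0$, because common elements cancel in characteristic $2$. So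 $S$ is a relation of $g$ of size $4$ or $6$.

\emph{One extra point.} No proper subset $S'$ of $S$ is a dependency: otherwise $S\setminus S'$ would be one too, both would have size at least $4$, and $|S|\ge8$. Pick $x^*\in S$. Then $S_0=S\setminus\{x^*\}$ is affinely independent; extend it to an affine basis $R$ of $\mathbb{F}_2^m$. We have $x^*\notin R$, since $R$ contains no dependency. Let $A$ be the affine map with $A=g$ on $R$. As $|S_0|$ is odd and $x^*=\sum_{x\in S_0}x$, formula \eqref{eq:affsum} gives
\[
A(x^*)=\sum_{x\in S_0}A(x)=\sum_{x\in S_0}g(x)=g(x^*).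
\]
So $A$ agrees with $g$ on the $m+2$ points of $R\cup\{x^*\}$.
\end{proof}

The hypothesis $m\ge4$ enters only in the count. For $m=n=3$ there are $8+56=64=2^{6}$ subsets, exactly as many as pairs, and Proposition~\ref{prop:small} shows that the conclusion fails.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The case $m=n$ of Proposition~\ref{prop:extra} is the first claim. For the second, let $n\ge5$ and $g\colon\mathbb{F}_2^n\to\mathbb{F}_2^n$, and let $D$ be the hyperplane $\{x:x_1=1\}$, identified affinely with $\mathbb{F}_2^{n-1}$. Proposition~\ref{prop:extra} with $m=n-1$ gives an affine map $A\colon D\to\mathbb{F}_2^n$ agreeing with $g$ on $n+1$ points of $D$. An affine basis $R$ of $D$ is a linear basis of $\mathbb{F}_2^n$: it has $n$ points, no subset of odd size sums to $0$ because its sum has first coordinate $1$, and no nonempty subset of even size does because $R$ is affinely independent. The linear map $L$ with $L=A$ on $R$ restricts to an affine map on $D$ that agrees with $A$ on an affine basis, so $L=A$ on $D$.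
\end{proof}

\section{Extending a linear map: loads}\label{sec:loads}

From now until the end of Section~\ref{sec:iteration}, fix $V=\mathbb{F}_2^n$ and a function $g\colon V\to V$, and let $M$ be the largest number of points on which $g$ agrees with an endomorphism of $V$. By \eqref{eq:free}, $M\ge n\ge1$. We must show that $M\ge c_0n\log n$.

We build a linear map on a growing chain of subspaces. A \emph{pair} $(U,A)$ consists of a subspace $U\le V$ and a linear map $A\colon U\to V$; a pair $(U',A')$ \emph{extends} it if $U\le U'$ and $A'|_U=A$. When a new direction $x\notin U$ is added, the choice $A'(x)=v$ fixes $A'(x+u)=v+A(u)$ on the whole coset $x+U$. The number of agreements gained is the \emph{load}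
\[
\ell_x(v)=\bigl|\{u\in U: g(x+u)+A(u)=v\}\bigr|
\]
of the value $v$ in $x+U$ with respect to $(U,A)$.

\begin{lemma}\label{lem:loads}
Let $(U,A)$ be a pair.
\begin{enumerate}
\item[(a)] If $x_1,\dots,x_k\in V$ are linearly independent modulo $U$ and $v_1,\dots,v_k\in V$, then the extension $A''$ of $A$ to $U''=U+\langle x_1,\dots,x_k\rangle$ with $A''(x_j)=v_j$ agrees with $g$ on at least $\sum_j\ell_{x_j}(v_j)$ points of $U''\setminus U$.
\item[(b)] If $x\notin U$, then $\ell_x(v)\le M$ for all $v\in V$.
\end{enumerate}
\end{lemma}

\begin{proof}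
If $u$ is counted by $\ell_{x_j}(v_j)$, then $A''(x_j+u)=v_j+A(u)=g(x_j+u)$. The cosets $x_j+U$ are pairwise disjoint and disjoint from $U$, which gives (a). For (b), take $k=1$ and extend $A''$ arbitrarily to $V$.
\end{proof}

Some load is always at least $1$; this recovers \eqref{eq:free}. To do better we need \emph{collisions}: values taken many times by $u\mapsto g(x+u)+A(u)$. A birthday count, which serves only as a guide, suggests how many to expect. Let $c=\operatorname{codim}U$. If the $2^{n-c}$ values $g(x+u)+A(u)$ were independent and uniform in $V$, the expected number of $t$-element subsets of $U$ with a common value would be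
\[
\binom{2^{n-c}}{t}\,2^{-n(t-1)}\approx\frac{2^{\,n-ct}}{t!},
\]
which is large as long as $t(c+\log t)$ is well below $n$. So for $c\ge\log n$ one expects a load of order $n/c$ at codimension $c$, and adding one direction at a time should collect about $\sum_c n/c$, of order $n\log n$, agreements. Each range of codimensions from $c$ down to $c/4$ contributes a constant multiple of $n$.

The function $g$ is not random, however; the only randomness at our disposal is in the linear map. The plan is therefore to proceed in rounds
\[
(U,A)\ \longrightarrow\ (U',A')\ \longrightarrow\ (U'',A''),\qquad\text{codimensions } c,\ \ c/2,\ \ c/4 .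
\]
The first extension is random; it gains nothing by itself but creates a load of order $n/c$ in each of $c/4$ prescribed cosets of $U'$. The second extension collects these loads through Lemma~\ref{lem:loads}(a).

\section{Double collisions and uniform pairs}\label{sec:uniform}

We use Fourier analysis on $V$. Write $b\cdot y$ for the standard dot product and $\mathbb{E}$ for the average over a finite set. For $p\colon V\to\mathbb{R}$ let $\hat p(b)=\sum_{y}p(y)(-1)^{b\cdot y}\in\mathbb{R}$. The sum $\sum_{b\in V}(-1)^{b\cdot y}$ equals $2^n$ for $y=0$ and $0$ otherwise (orthogonality); this gives the inversion formula and Parseval's identity,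
\begin{equation}\label{eq:fourier}
2^np(y)=\sum_b\hat p(b)(-1)^{b\cdot y},\qquad \sum_b\hat p(b)^2=2^n\sum_yp(y)^2 .
\end{equation}
For a pair $(U,A)$ and $x\in V$ let $p_x=\ell_x/|U|$ be the distribution of $g(x+u)+A(u)$ for uniform $u\in U$. Then
\[
\hat p_x(b)=\mathbb{E}_{u\in U}(-1)^{b\cdot(g(x+u)+A(u))},\qquad \hat p_x(0)=1 .
\]

\subsection*{The case of load two}
The mechanism of a round is already visible when we ask for load $2$. Let $(U,A)$ have codimension $c$, let $s\notin U$, put $U'=U\oplus\langle s\rangle$, and extend $A$ by $A'(s)=y$. Let $x\notin U'$. The coset $x+U'$ is the union of $x+U$ and $x+s+U$. A point $x+u$ contributes to the load of $v$ if $g(x+u)+A(u)=v$, and a point $x+s+u'$ contributes if $g(x+s+u')+A(u')=v+y$. So some value has load at least $2$ in $x+U'$ as soon as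
\[
W_x(y)=2^n\sum_vp_x(v)\,p_{x+s}(v+y)
\]
is positive. For a single $x$ we can arrange this by hand, taking $y=g(x)+g(x+s)$, but then two directions buy two points and nothing is gained. The gain comes from one $y$ serving many cosets. The function $y\mapsto\sum_vp_x(v)p_{x+s}(v+y)$ has Fourier transform $\hat p_x\hat p_{x+s}$, so by \eqref{eq:fourier} $W_x(y)=\sum_b\hat p_x(b)\hat p_{x+s}(b)(-1)^{b\cdot y}$. For uniform $y$, orthogonality shows that $W_x$ has mean $1$ and variance
\[
\sum_{b\ne0}\hat p_x(b)^2\hat p_{x+s}(b)^2\le\Bigl(\sum_{b\ne0}\hat p_x(b)^4\Bigr)^{1/2}\Bigl(\sum_{b\ne0}\hat p_{x+s}(b)^4\Bigr)^{1/2}.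
\]
Suppose both fourth-moment sums are at most $\delta$. By Chebyshev's inequality, $W_x(y)=0$ for at most a fraction $\delta$ of all $y$. If this holds for a basis $x_1,\dots,x_{c-1}$ of $V$ modulo $U'$ and $(c-1)\delta<1$, then one $y$ works for all $x_j$, and Lemma~\ref{lem:loads}(a) yields $2(c-1)$ agreements outside $U$. One direction has been sacrificed, and each remaining direction counts twice. This leads to the central definition.

\begin{definition}\label{def:uniform}
Let $\delta>0$. A pair $(U,A)$ is \emph{$\delta$-uniform} if $\sum_{b\ne0}\hat p_x(b)^4\le\delta$ for every $x\in V$.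
\end{definition}

By orthogonality, $\sum_b\hat p_x(b)^4=2^n\Pr[y_1+y_2+y_3+y_4=0]$ for independent samples $y_i$ from $p_x$. So the condition says that four samples sum to $0$ with probability at most $(1+\delta)2^{-n}$, hardly more than for the uniform distribution. No such condition is possible for second moments: $p_x$ is supported on at most $|U|$ points, so $\sum_b\hat p_x(b)^2=2^n\sum_yp_x(y)^2\ge2^n/|U|=2^c$.

To run many rounds, uniformity has to survive the second extension of each round, which is chosen to fit $g$ and is not random at all. It survives every extension.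

\begin{lemma}\label{lem:hereditary}
If $(U,A)$ is $\delta$-uniform and $(U',A')$ extends $(U,A)$, then $(U',A')$ is $\delta$-uniform.
\end{lemma}

\begin{proof}
Let $p'_x$ be the distributions for $(U',A')$, and let $S$ be a set of representatives for the cosets of $U$ in $U'$. Writing elements of $U'$ as $s+u$ with $s\in S$, $u\in U$, we get
\[
\widehat{p'_x}(b)=\mathbb{E}_{s\in S}\,\mathbb{E}_{u\in U}(-1)^{b\cdot(g(x+s+u)+A(u)+A'(s))}=\mathbb{E}_{s\in S}(-1)^{b\cdot A'(s)}\hat p_{x+s}(b).
\]
By convexity of $\tau\mapsto\tau^4$, $\widehat{p'_x}(b)^4\le\mathbb{E}_{s\in S}\,\hat p_{x+s}(b)^4$. Sum over $b\ne0$.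
\end{proof}

It remains to find one uniform pair to start from. This is not always possible. If $g$ is linear and $c\ge1$, the image of $(g+A)|_U$ has dimension at most $n-c$, so at least $2^c-1$ nonzero $b$ are orthogonal to it, and for these $\hat p_x(b)=\pm1$. The obstruction is measured by the \emph{additive energy}
\[
E(g)=\Bigl|\Bigl\{(x_1,x_2,x_3,x_4)\in V^4:\ \sum_ix_i=0,\ \sum_ig(x_i)=0\Bigr\}\Bigr| .
\]
It is at most $2^{3n}$, with equality for affine $g$. At the other extreme, \eqref{eq:cube} shows that for the cube map only the quadruples whose entries coincide in pairs are counted, and there are $3\cdot2^{2n}-2\cdot2^n$ of those.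

\begin{lemma}\label{lem:existence}
For every subspace $U\le V$ of codimension $c$ there is a linear map $A\colon U\to V$ such that $(U,A)$ is $\delta$-uniform with $\delta=2^{4c-3n}E(g)$.
\end{lemma}

\begin{proof}
For $u_0\in U$, the substitution $u\mapsto u+u_0$ gives $\hat p_{x+u_0}(b)=(-1)^{b\cdot A(u_0)}\hat p_x(b)$. So it suffices to treat $x$ in a fixed set $X$ of representatives for the cosets of $U$ in $V$.

Let $A\colon U\to V$ be a uniformly random linear map. Expanding the fourth power,
\[
\hat p_x(b)^4=|U|^{-4}\sum_{u_1,\dots,u_4\in U}(-1)^{b\cdot\sum_ig(x+u_i)}\,(-1)^{b\cdot A(u_1+u_2+u_3+u_4)} .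
\]
For fixed nonzero $w\in U$ the vector $A(w)$ is uniform in $V$, so $\mathbb{E}_A(-1)^{b\cdot A(w)}=0$ when $b\ne0$. Hence for $b\ne0$
\[
\mathbb{E}_A\,\hat p_x(b)^4=T_x(b),\qquad\text{where}\quad T_x(b)=|U|^{-4}\sum_{u_1+u_2+u_3+u_4=0}(-1)^{b\cdot\sum_ig(x+u_i)} .
\]
We have $T_x(0)=|U|^{-1}>0$, and orthogonality gives $\sum_{b\in V}T_x(b)=|U|^{-4}2^nE_x$, where $E_x$ counts the quadruples $(u_i)\in U^4$ with $\sum_iu_i=0$ and $\sum_ig(x+u_i)=0$. Since $\sum_i(x+u_i)=\sum_iu_i$, this $E_x$ is the number of quadruples counted by $E(g)$ that lie in $(x+U)^4$, so $\sum_{x\in X}E_x\le E(g)$. Therefore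
\[
\mathbb{E}_A\sum_{x\in X}\sum_{b\ne0}\hat p_x(b)^4\le|U|^{-4}2^nE(g)=2^{4c-3n}E(g).
\]
For some $A$ the double sum is at most its mean, and then so is each inner sum.
\end{proof}

\section{Functions of large energy}\label{sec:energy}

Lemma~\ref{lem:existence} is useful when $E(g)$ is smaller than $2^{3n}$ by an exponential factor. In the opposite case $g$ should be close to an affine map, and two theorems on sumsets $X+Y=\{\alpha+\beta:\alpha\in X,\beta\in Y\}$ make this precise. The first passes from many coincidences among sums to subsets with a small sumset; the second passes from a small sumset to a subgroup.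

\begin{theorem}[Balog--Szemer\'edi--Gowers; {\cite[Theorem 2.29]{TV}}]\label{thm:BSG}
There is an absolute constant $C$ with the following property. Let $X,Y$ be finite subsets of an abelian group with $|X|=|Y|=m$, let $K\ge1$, and let $\mathcal{G}\subseteq X\times Y$ satisfy $|\mathcal{G}|\ge m^2/K$ and $|\{\alpha+\beta:(\alpha,\beta)\in\mathcal{G}\}|\le Km$. Then there are $X'\subseteq X$ and $Y'\subseteq Y$ with $|X'|,|Y'|\ge m/(CK^C)$ and $|X'+Y'|\le CK^Cm$.
\end{theorem}

\begin{theorem}[Gowers--Green--Manners--Tao \cite{GGMT}]\label{thm:PFR}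
If $\emptyset\ne X\subseteq\mathbb{F}_2^N$ and $|X+X|\le K|X|$, then $X$ is covered by at most $2K^{12}$ cosets of a subgroup $H$ with $|H|\le|X|$.
\end{theorem}

We also use Ruzsa's triangle inequality in characteristic $2$: $|X+X|\,|Y|\le|X+Y|^2$. Indeed, fix for each $z\in X+X$ a representation $z=\alpha_z+\alpha'_z$; the map $(z,\beta)\mapsto(\alpha_z+\beta,\alpha'_z+\beta)$ into $(X+Y)^2$ is injective, since the sum of the two coordinates recovers $z$ and then $\beta$.

\begin{proposition}\label{prop:large}
There is an absolute constant $C_1\ge1$ such that, if $E(g)\ge2^{3n}/K$ with $K\ge1$, then $M\ge\frac12\bigl(2^n/(C_1K^{C_1})-1\bigr)$.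
\end{proposition}

\begin{proof}
Let $\Gamma=\{(x,g(x)):x\in V\}\subseteq V\times V$ be the graph of $g$ and $m=|\Gamma|=2^n$.

\emph{Popular sums.} For $z\in V\times V$ let $r(z)$ be the number of $(\alpha,\beta)\in\Gamma^2$ with $\alpha+\beta=z$. Then $r(z)\le m$, $\sum_zr(z)=m^2$ and $\sum_zr(z)^2=E(g)\ge m^3/K$. Let $P=\{z:r(z)\ge m/(2K)\}$; then $|P|\le2Km$. Since $\sum_{z\notin P}r(z)^2\le\frac{m}{2K}m^2$, we have $\sum_{z\in P}r(z)^2\ge m^3/(2K)$, and so $\sum_{z\in P}r(z)\ge m^2/(2K)$.

\emph{A coset rich in points of $\Gamma$.} Apply Theorem~\ref{thm:BSG}, with $2K$ in place of $K$, to $\mathcal{G}=\{(\alpha,\beta)\in\Gamma^2:\alpha+\beta\in P\}$. We may assume $C\ge1$; put $D=C(2K)^C$. We obtain $X',Y'\subseteq\Gamma$ with $|X'|,|Y'|\ge m/D$ and $|X'+Y'|\le Dm$. The triangle inequality gives $|X'+X'|\le D^3m\le D^4|X'|$. By Theorem~\ref{thm:PFR}, $X'$ is covered by at most $2D^{48}$ cosets of a subgroup $H\le V\times V$ with $|H|\le|X'|\le m$. One of them, $z+H$, contains at least $m/Q$ points of $\Gamma$, where $Q=2D^{49}$.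

\emph{From a subgroup to a graph.} The subgroup $H$ need not be the graph of a map, but its vertical part is small. The projection $\pi$ of $V\times V$ to the first factor is injective on $\Gamma$, so $|\pi(H)|=|\pi(z+H)|\ge m/Q$, and $H_0=\ker\pi|_H$ has order $|H|/|\pi(H)|\le Q$. Let $H_1$ be a complement of $H_0$ in $H$. Then $\pi$ maps $H_1$ bijectively onto $\pi(H)$, so $H_1=\{(x,\lambda(x)):x\in\pi(H)\}$ for a linear map $\lambda$, which we extend linearly to $V$. The coset $z+H$ is a union of at most $Q$ cosets of $H_1$, so one of these, $(w_1,w_2)+H_1$, contains at least $m/Q^2$ points of $\Gamma$. Every point $(y,y')$ of this coset has $y'=w_2+\lambda(y+w_1)$. With $a=w_2+\lambda(w_1)$, we have found $\Omega\subseteq V$ with $|\Omega|\ge m/Q^2$ and $g(y)=a+\lambda(y)$ for $y\in\Omega$.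

\emph{From affine to linear.} For a uniformly random linear functional $\varphi\colon V\to\mathbb{F}_2$, each nonzero $y$ has $\varphi(y)=1$ with probability $\frac12$. So some $\varphi$ equals $1$ on at least half of $\Omega\setminus\{0\}$, and there the linear map $x\mapsto\lambda(x)+\varphi(x)a$ agrees with $g$. Thus $M\ge\frac12(m/Q^2-1)$. Finally $Q^2=4C^{98}2^{98C}K^{98C}\le C_1K^{C_1}$ for $C_1=4C^{98}2^{98C}\ge98C$.
\end{proof}

We shall take $K=2^{\kappa n}$ with a fixed $\kappa>0$. The bound survives this choice only because the loss $C_1K^{C_1}$ is polynomial in $K$.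

\section{Collisions of higher order}\label{sec:collisions}

We now extend the computation for load $2$ to load $t$. The value $v$ has to occur in $t$ different cosets of $U$, each shifted by an independent random vector. The variance becomes a sum of products of up to $t$ squared Fourier coefficients. Uniformity controls two of the factors. The others must be bounded by second moments, which, as we saw, are at least $2^c$; a bound on $M$ makes them not much larger.

\begin{lemma}\label{lem:collision}
Let $(U,A)$ be a $\delta$-uniform pair of codimension $c$. Let $Z\le V$ satisfy $Z\cap U=0$, put $U'=U\oplus Z$, and let $1\le t\le\dim Z$ and $x\notin U'$. Let $B\colon Z\to V$ be a uniformly random linear map and $A'(u+z)=A(u)+B(z)$ for $u\in U$, $z\in Z$. Then with probability at least $1-\delta\,(2^{c+1}M)^t$ some value has load at least $t$ in $x+U'$ with respect to $(U',A')$.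
\end{lemma}

\begin{proof}
Fix linearly independent $s_1,\dots,s_t\in Z$; this is where $t\le\dim Z$ is used. Then $y_j=B(s_j)$ are independent and uniform in $V$. Let $p_j=p_{x+s_j}$ be the distributions for $(U,A)$, which do not depend on $B$, and put $f_j=2^np_j$, so that $\mathbb{E}_{y}f_j(y)=1$. Define
\[
W=\mathbb{E}_{v\in V}\prod_{j=1}^tf_j(v+y_j)\ \ge0 .
\]
If $W>0$, there are $v\in V$ and $u_j\in U$ with $g(x+s_j+u_j)+A(u_j)=v+B(s_j)$, that is, $g(x+s_j+u_j)+A'(s_j+u_j)=v$ for all $j$. The elements $s_j+u_j\in U'$ are distinct because $Z\cap U=0$, so $v$ has load at least $t$. By independence of the $y_j$, $\mathbb{E}W=1$, and Chebyshev's inequality gives $\Pr[W=0]\le\operatorname{Var}W$. It remains to bound the variance.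

By \eqref{eq:fourier}, $f_j(y)=\sum_b\hat p_j(b)(-1)^{b\cdot y}$, so by orthogonality
\[
R_j(\eta):=\mathbb{E}_{y}f_j(y)f_j(y+\eta)=\sum_b\hat p_j(b)^2(-1)^{b\cdot\eta}.
\]
Using independence again, and then orthogonality,
\[
\mathbb{E}W^2=\mathbb{E}_{v,v'}\prod_j\mathbb{E}_{y_j}f_j(v+y_j)f_j(v'+y_j)=\mathbb{E}_{\eta\in V}\prod_jR_j(\eta)=\sum_{b_1+\dots+b_t=0}\ \prod_j\hat p_j(b_j)^2 .
\]
The term with all $b_j=0$ equals $1=(\mathbb{E}W)^2$. Group the other terms by $J=\{j:b_j\ne0\}$. Since $\sum_jb_j=0$, we have $k=|J|\ge2$, and indices outside $J$ contribute factors $\hat p_j(0)^2=1$. Choose distinct $i,i'\in J$. Once the $b_j$ with $j\in J\setminus\{i,i'\}$ are fixed, $b_i+b_{i'}$ has a prescribed value $w$, and the Cauchy--Schwarz inequality and uniformity give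
\[
\sum_{\substack{b_i,b_{i'}\ne0\\ b_i+b_{i'}=w}}\hat p_i(b_i)^2\hat p_{i'}(b_{i'})^2\le\Bigl(\sum_{b\ne0}\hat p_i(b)^4\Bigr)^{1/2}\Bigl(\sum_{b\ne0}\hat p_{i'}(b)^4\Bigr)^{1/2}\le\delta .
\]
For the remaining $k-2$ indices, note that $x+s_j\notin U$ because $x\notin U'$. So Lemma~\ref{lem:loads}(b) gives $p_j(y)\le M/|U|$, and by Parseval's identity
\[
\sum_b\hat p_j(b)^2=2^n\sum_yp_j(y)^2\le2^n\max_yp_j(y)\le2^cM .
\]
The terms with a given $J$ thus sum to at most $\delta(2^cM)^{k-2}$. Since $2^cM\ge1$,
\[
\operatorname{Var}W\le\delta\sum_{k\ge2}\binom tk(2^cM)^{k-2}\le\delta\,(1+2^cM)^t\le\delta\,(2^{c+1}M)^t.\qedhere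
\]
\end{proof}

If $\delta$ is exponentially small in $n$ and $\log M\le c-1$, the failure probability is at most $\delta\,2^{2ct}$, which is small for $t$ up to a constant multiple of $n/c$. This matches the birthday count of Section~\ref{sec:loads}.

\section{The iteration}\label{sec:iteration}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\kappa=1/(2C_1)\le\frac12$ with $C_1$ from Proposition~\ref{prop:large}, and let $c_0=\kappa/512$. Choose $n_0\ge2$ so that for all $n\ge n_0$
\begin{gather*}
\text{(i)}\ \ \tfrac12\bigl(2^{n/2}/C_1-1\bigr)>n^2,\qquad \text{(ii)}\ \ \sqrt n\ge1+2\log n,\\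
\text{(iii)}\ \ n\,2^{-\kappa n/4}<1,\qquad \text{(iv)}\ \ \tfrac18\log n\ge1+\log_4(8/\kappa).
\end{gather*}
Let $n\ge n_0$ and $g\colon V\to V$. If $M>n^2$, then $M\ge c_0n\log n$ and we are done, so assume $M\le n^2$. Then $E(g)<2^{(3-\kappa)n}$: otherwise Proposition~\ref{prop:large} with $K=2^{\kappa n}$, for which $K^{C_1}=2^{n/2}$, and (i) would give $M>n^2$.

\emph{The start.} Put $\delta=2^{-\kappa n/2}$, $i_1=\lfloor\log_4(\kappa n/8)\rfloor$ and $i_0=\lceil\log_4\sqrt n\,\rceil\ge1$. By (iv),
\begin{equation}\label{eq:rounds}
i_1-i_0+1>\log_4\frac{\kappa n}{8}-\log_4\sqrt n-1=\tfrac14\log n-\log_4(8/\kappa)-1\ge\tfrac18\log n .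
\end{equation}
Take any subspace $U$ of codimension $4^{i_1}\le\kappa n/8$. Since $2^{4\cdot4^{i_1}-3n}E(g)<2^{\kappa n/2-\kappa n}=\delta$, Lemma~\ref{lem:existence} gives a $\delta$-uniform pair $(U,A)$. We perform one round for each $i=i_1,i_1-1,\dots,i_0$.

\emph{One round.} The round starts with a $\delta$-uniform pair $(U,A)$ of codimension $c=4^i$, so $\sqrt n\le c\le\kappa n/8$ and $4\mid c$. Put $t=\lfloor\kappa n/(8c)\rfloor$. Since $\kappa n/(8c)\ge1$ and $\lfloor\tau\rfloor\ge\tau/2$ for $\tau\ge1$, we have $t\ge1$ and $t\ge\kappa n/(16c)$. Since $n\le c^2$, we have $t\le c/16\le c/2$. Choose $Z$ with $Z\cap U=0$ and $\dim Z=c/2$, let $U'=U\oplus Z$, which has codimension $c/2$, and fix $x_1,\dots,x_{c/4}\in V$ linearly independent modulo $U'$. By $M\le n^2$, (ii) and $c\ge\sqrt n$ we have $c+1+\log M\le2c$, hence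
\[
\delta\,(2^{c+1}M)^t\le2^{-\kappa n/2+2ct}\le2^{-\kappa n/2+\kappa n/4}=2^{-\kappa n/4}.
\]
By (iii), $\frac c4\,2^{-\kappa n/4}<1$. Lemma~\ref{lem:collision} and a union bound over $x=x_1,\dots,x_{c/4}$ give an extension $A'$ of $A$ to $U'$ such that each coset $x_j+U'$ has a value $v_j$ of load at least $t$ with respect to $(U',A')$. Extend $A'$ to $A''$ on $U''=U'+\langle x_1,\dots,x_{c/4}\rangle$ by $A''(x_j)=v_j$. By Lemma~\ref{lem:loads}(a), $A''$ agrees with $g$ on at least $\frac c4\,t\ge\kappa n/64$ points of $U''\setminus U'$. The pair $(U'',A'')$ has codimension $c/4=4^{i-1}$ and is $\delta$-uniform by Lemma~\ref{lem:hereditary}, so the next round can start from it.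

\emph{The total.} The agreements found in a round lie in $U''\setminus U$, so different rounds give disjoint sets of points, and all agreements persist under further extension. Extend the final map arbitrarily to an endomorphism of $V$. By \eqref{eq:rounds} it agrees with $g$ on at least $\frac18\log n\cdot\frac{\kappa n}{64}=c_0\,n\log n$ points. The last sentence of the theorem follows because $\log|\mathbb{F}_2^n|=n$.
\end{proof}

\begin{remark}
Both ends of the range $\sqrt n\le c\le\kappa n/8$ are visible in the proof. The upper end is needed for the starting pair and for $t\ge1$. The lower end is needed because a $t$-fold collision uses $t$ independent random directions, so $t$, of order $n/c$, must not exceed $c/2$. The range still contains $\frac14\log n-O(1)$ powers of $4$.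
\end{remark}

\section{The upper bound}\label{sec:upper}

A random function agrees with a fixed function on about one point, and on $k$ points with probability at most $1/k!$. It suffices to make this smaller than the reciprocal of the number of affine maps.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $N=|G|\ge3$, $L=\log N>1$ and $d=d(G)\ge1$. An endomorphism is determined by the images of $d$ generators, so $|\mathrm{Aff}(G)|\le N^{d+1}$. Let $g\colon G\to G$ be uniformly random. For a fixed $f\colon G\to G$, the probability that $f$ and $g$ agree on at least $k$ points is at most $\binom NkN^{-k}\le1/k!$. So if $k!>N^{d+1}$, some $g$ agrees with every affine map on at most $k-1$ points.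

Take $k=\lceil3(d+1)L/\log L\rceil$. The inequality $\ln\tau\le\tau/e$ for $\tau=L^{2/3}$ gives
\[
\log L=\frac{3}{2\ln2}\ln L^{2/3}\le\frac{3}{2e\ln 2}L^{2/3}\le\frac6eL^{2/3},
\]
and since $d\ge1$ it follows that $k/e\ge\frac6e\,L/\log L\ge L^{1/3}$. From $e^k>k^k/k!$ we get
\[
\ln k!>k\ln\frac ke\ge\frac{3(d+1)L}{\log L}\cdot\frac{\ln L}{3}=(d+1)L\ln2=(d+1)\ln N .
\]
Thus $k!>N^{d+1}$ and $\mathrm{affapp}(G)\le k-1<3(d+1)L/\log L$. If $d=O(\log L)$, then $(d+1)/\log L$ is bounded, because $\log L\ge\log\log3>0$. In general $d+1\le2L$, so $\mathrm{affapp}(G)<6L^2/\log L$.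
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:range}]
For the lower bound apply Theorem~\ref{thm:B} with $n=\lfloor\log x\rfloor$. For the upper bound, groups of order at most $3$ have $\mathrm{affapp}(G)\le3$. For $4\le|G|\le x$ we have $2\le L\le\log x$, and $L^2/\log L$ is increasing on $[2,\infty)$ because the derivative of its natural logarithm is $(2-1/\ln L)/L>0$. Hence $\mathrm{affapp}(G)<6L^2/\log L\le6\log^2x/\log\log x$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bors}
Alexander Bors, \emph{Worst-case approximability of functions on finite groups by endomorphisms and affine maps}, arXiv:1709.00734 (2017).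

\bibitem{GGMT}
Gowers, Green, Manners and Tao, \emph{On a conjecture of Marton}, Ann. of Math. 201 (2025).

\bibitem{TV}
Tao and Vu, \emph{Additive Combinatorics}.

\end{thebibliography}
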